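# Coprime labelings of prism graphs with $2n+1$ labels

## What is true of the labels of $C_n\square P_2$

**Theorem 1.** For every odd $n\ge 3$, the minimum coprime number of the prism $GP(n,1)$ is $\mathfrak{pr}(GP(n,1))=2n+1$.

Theorem 1 follows from a finer result for large $n$, which has a companion for even $n$.

**Theorem 2.** Let $n\ge 2.468\times10^9$ be odd. For every even $e\in\{2,\dots,2n\}$, $GP(n,1)$ has a coprime labeling with label set $\{1,\dots,2n+1\}\setminus\{e\}$. No other $2n$-subset of $\{1,\dots,2n+1\}$ is the label set of a coprime labeling.

**Theorem 3.** Let $n\ge 2.468\times10^9$ be even. Then $GP(n,1)$ is prime.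

So for all $n\ge 2.468\times10^9$ we have $\mathfrak{pr}(GP(n,1))=2n$ if $n$ is even and $2n+1$ if $n$ is odd. Let us unpack the words.

**Definition (coprime labeling).** Let $G$ be a simple graph with $N$ vertices. A coprime labeling of $G$ assigns distinct labels from $\{1,\dots,m\}$, for some integer $m\ge N$, to the vertices so that adjacent vertices receive relatively prime labels. If $m=N$ works, the labeling is called a prime labeling and $G$ is called prime. The minimum coprime number $\mathfrak{pr}(G)$ is the smallest $m$ for which a coprime labeling with labels from $\{1,\dots,m\}$ exists.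

For example, label a triangle. The labels $1,2,3$ are pairwise coprime, so a triangle is prime and $\mathfrak{pr}=3$. The complete graph on four vertices needs four pairwise coprime labels. At most one is even, so at least three are odd, which forces a label of size at least $5$; and $1,2,3,5$ works. So there $\mathfrak{pr}=5$.

**Definition (prism).** For $n\ge3$, the prism $GP(n,1)\cong C_n\square P_2$ has vertices $v_1,\dots,v_n,u_1,\dots,u_n$ and edges $v_iv_{i+1}$, $u_iu_{i+1}$, $v_iu_i$, with indices modulo $n$. It has $2n$ vertices.

Picture a ladder closed up into a ring. It has two rows, row $v$ and row $u$, and $n$ columns; column $c$ is the rung $v_cu_c$, and the last column is joined back to the first.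

Theorem 1 answers a question posed in connection with John Asplund and N. Bradley Fox, "Minimum Coprime Labelings of Generalized Petersen and Prism Graphs", arXiv:1908.06051 (2019). The following facts are given with the problem. For odd $n$ the prism is not prime, so $\mathfrak{pr}(GP(n,1))\ge2n+1$. Equality is known when $n+2$ is prime, when $2n+1$ is prime, when $2n-1$ is prime, and when some $s\in[3,n-1]$ makes $n+s+1$ and $2n+s+2$ both prime. Finally, equality has been verified for all odd $n<2.468\times10^9$. We use this last fact and nothing else from the list: Theorem 1 is the verified range together with Theorem 2. Our task is therefore to prove Theorem 2, and then to modify the argument for Theorem 3.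

## Even labels form an independent set

Two even labels are never coprime, so the vertices with even labels are pairwise nonadjacent. This simple remark gives the whole negative half of Theorem 2.

**Proof that the omitted label must be even (Theorem 2, second sentence).** Let $n$ be odd. An independent set in a cycle of odd length $n$ has at most $\frac{n-1}2$ vertices. The prism consists of two $n$-cycles (the rows) plus rungs, so at most $n-1$ vertices carry even labels. The set $\{1,\dots,2n+1\}$ contains exactly $n$ even numbers, namely $2,4,\dots,2n$. A coprime labeling whose labels form a $2n$-subset omits exactly one number; if that number were odd, all $n$ even numbers would be used, which is impossible. So the omitted number is even. In particular $\{1,\dots,2n\}$, which omits $2n+1$, is impossible, and this proves again that $\mathfrak{pr}(GP(n,1))\ge 2n+1$. $\square$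

With exactly $n-1$ even labels on a prism with $n$ odd there is little room: even and odd alternate along each row nearly everywhere, and one column must contain two odd labels. We will put the labels $1$ and $3$ in that column.

## The prisms with $n=3$ and $n=4$

For $n=3$, each of the three even numbers $e=2,4,6$ can be omitted from $\{1,\dots,7\}$. Write the rows as triples.

| omitted $e$ | row $v$ | row $u$ |
|---|---|---|
| $6$ | $1,2,3$ | $4,5,7$ |
| $2$ | $4,3,1$ | $5,7,6$ |
| $4$ | $2,3,1$ | $5,7,6$ |

In the first line each triple is pairwise coprime and the rungs are $1\text{–}4$, $2\text{–}5$, $3\text{–}7$. In the second, each triple is pairwise coprime and the rungs are $4\text{–}5$, $3\text{–}7$, $1\text{–}6$; the third is the second with $2$ in place of $4$.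

For $n=4$ the prism is the cube, and the labels $1,\dots,8$ suffice. The rows $v=(6,1,2,5)$ and $u=(7,4,3,8)$ have cyclic edges $6\text{–}1,1\text{–}2,2\text{–}5,5\text{–}6$ and $7\text{–}4,4\text{–}3,3\text{–}8,8\text{–}7$, and rungs $6\text{–}7,1\text{–}4,2\text{–}3,5\text{–}8$, all coprime. Evens and odds alternate perfectly, and the only pair to keep apart is $3$ and $6$.

## Folding an interval at a prime

We need a way to lay out billions of consecutive integers on a ladder. Consecutive integers are coprime, which takes care of the rows. For the rungs there is a second free source of coprimality: if $x+w=p$ with $p$ prime and $0<x<p$, then $\gcd(x,w)$ divides $p$ and is at most $x<p$, so it is $1$.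

**Definition (fold).** Let $M$ be a positive integer and $p$ an odd prime with $m:=p-M-1\ge 1$ and $m+1\le\frac{p-1}2$. The fold of $[m+1,M]$ is the ladder whose columns are $\{i,p-i\}$ for $i=m+1,m+2,\dots,\frac{p-1}2$. One row reads $m+1,m+2,\dots,\frac{p-1}2$ and the other reads $M,M-1,\dots,\frac{p+1}2$.

Indeed $p-(m+1)=M$, so each integer of $[m+1,M]$ occurs exactly once. We call these integers *positions*, because later a position may receive a label different from itself. Four properties will be used.

1. The number of columns is $\frac{p-1}2-m=\frac{M+m}2-m=\frac{M-m}2$.
2. Each edge joins two positions $x,w$ with $|x-w|=1$ or $x+w=p$. Hence $\gcd(x,w)=1$.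
3. Each edge joins positions of opposite parity, since $p$ is odd.
4. An odd position $o$ with $m+1<o<M$ and $o\ne\frac{p\pm1}2$ does not lie in the first or last column, so its neighbours are exactly $o-1$, $o+1$, $p-o$, and all three are even.

Take the smallest case, $M=2n+1$ with $n$ odd and $p=2n+3$ prime, so that $m=1$. The fold uses $2,\dots,2n+1$ and has $n$ columns. It cannot be closed up as it stands, because it omits $1$, which is odd. So give position $2$ the label $1$, which omits the label $2$ instead. All fold edges stay coprime. Two closing edges remain: $1\text{–}(n+1)$, which is fine, and $(2n+1)\text{–}(n+2)$. Since $2(n+2)-(2n+1)=3$, the last pair is coprime unless $3\mid n+2$. For $n=5$, $p=13$ this gives the rows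
$$1,3,4,5,6\qquad\text{and}\qquad 11,10,9,8,7,$$
with closing edges $1\text{–}6$ and $11\text{–}7$: a coprime labeling by $\{1,\dots,11\}\setminus\{2\}$. For $n=7$, $p=17$ the same recipe puts $15$ next to $9$ and fails. So even the best case needs some care at the closing edges.

## The leftover labels $1,\dots,m$

In general $2n+3$ is not prime. The sensible plan is then this: take a prime $p$ a little above $M=2n+1$, fold $[m+1,M]$, and place the leftover numbers $1,\dots,m$ (less one even number) in the remaining columns between the two ends of the fold. Since $M$ and $p$ are odd, $m=p-M-1$ is odd, and the remaining columns number $n-\frac{M-m}2=\frac{m-1}2$.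

Try the most natural layout of small numbers: columns $\{2j,2j+1\}$, with the even number alternating between the rows. The edges are
$$2j\text{–}(2j+1),\qquad (2j+1)\text{–}(2j+2),\qquad 2j\text{–}(2j+3).$$
The first two kinds are coprime. The third has $\gcd(2j,2j+3)=\gcd(2j,3)$, which is $3$ whenever $3\mid j$. So the layout fails at the third column, where $6$ meets $9$, and at every third column after that.

One can try to repair this by permuting the leftover numbers. But then we face a labeling problem of the same kind as the original, on $\frac{m-1}2$ columns, with four extra constraints: the ends of the leftover block must fit next to $m+1$, $M$, $\frac{p-1}2$ and $\frac{p+1}2$, whose prime factors we do not control. And our bound on $m$ will grow with $M$, so we cannot treat finitely many $m$ by hand. The leftover labels, laid out among themselves, give us nothing to choose from except their order.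

## Exchanging small odd labels with odd labels of the fold

The way past this is to use the enormous interval $[m+1,M]$ as a reservoir. Keep the leftover small even numbers $z$ in the leftover block. But send each leftover small odd number $y$ (other than $1$ and $3$) into the fold, to sit at some odd position $o$, and bring the number $o$ out to sit in the block among the $z$'s. What does $o$ have to satisfy?

First, $y$ now sits at position $o$, whose neighbours are $o-1,o+1,p-o$. So we need $\gcd\big(y,(o-1)(o+1)(p-o)\big)=1$.

Second, $o$ now sits in the block among even numbers, say $z,z',z''$. So we need $\gcd(o,zz'z'')=1$.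

For each pair ($y$, its future block neighbours) we have about $M/2$ candidates $o$, and each condition excludes a few residue classes modulo a few primes. Since $o-1,o+1,p-o$ are even, no neighbour of a swapped position is itself swapped, so different exchanges do not interfere.

Here is the whole device on a small scale, with $n=15$, $M=31$, $p=37$, $m=5$. The leftover numbers are $1,2,3,4,5$, and we omit $e=4$. Put $1,3$ in column $0$, and let the block consist of one column $\{2,o\}$, where $y=5$ goes to position $o$. The label $o$ will be adjacent to $1$ or $3$, to $2$, and to $6$ (the first position of the fold), so we want $3\nmid o$. The label $5$ at position $o$ requires $o\not\equiv 1,-1,37\equiv2\pmod 5$. The choice $o=13$ works: its neighbours in the fold are $12,14,24$, all prime to $5$. The labeling is as follows.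

| column | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 13 | 14 |
|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|
| row $u$ | 1 | 13 | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 5 | 14 | 15 | 16 | 17 | 18 |
| row $v$ | 3 | 2 | 31 | 30 | 29 | 28 | 27 | 26 | 25 | 24 | 23 | 22 | 21 | 20 | 19 |

The edges that do not come straight from the fold are $1\text{–}3$, $1\text{–}13$, $3\text{–}2$, $13\text{–}2$, $13\text{–}6$, $2\text{–}31$, $12\text{–}5$, $5\text{–}14$, $5\text{–}24$, $18\text{–}1$, $19\text{–}3$, all coprime. The label $3$ was placed in row $v$ because $18$, at the end of row $u$, is divisible by $3$.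

The prime $3$ needs special attention in general. If $3\mid y$, the condition on $y$ says $o\not\equiv1,-1,p\pmod 3$, and this forces $3\mid o$. Then $o$ can live only among $z$'s that are not divisible by $3$. This will be arranged by ordering the $z$'s and $y$'s suitably. For primes $r\ge5$ at most four classes modulo $r$ are excluded, which always leaves at least one.

We now need two things: a prime $p$ with $m$ small compared with $M$, and a sieve that guarantees more than $m$ choices of $o$ each time, so that the chosen $o$'s can be kept distinct.

## Explicit estimates and a prime just above $M$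

From here on $\log$ is the natural logarithm, $q,r$ denote primes, and $\theta(x)=\sum_{q\le x}\log q$. We quote the following.

**(D)** Dusart, *Explicit estimates of some functions over primes*, Ramanujan J. 45 (2018), Cor. 5.5: for $x\ge 468\,991\,632$ there is a prime $p$ with $x<p\le x\left(1+\frac1{5000\log^2x}\right)$.

**(RS)** Rosser–Schoenfeld, Illinois J. Math. 6 (1962): $\theta(x)>x\left(1-\frac1{\log x}\right)$ for $x\ge41$; $\theta(x)>x\left(1-\frac1{2\log x}\right)$ for $x\ge563$; $\theta(x)<1.01624\,x$ for $x>0$; and $\sum_{q\le x}\frac1q<\log\log x+B+\frac1{2\log^2x}$ for $x\ge286$, with $B=0.261497\ldots$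

Throughout, $M\ge4.9\times10^9$ is an integer and
$$\ell=\log M,\qquad X=\frac{M}{4900\,\ell^2}.$$
So $\ell>22.3$. The function $M/\ell^2$ is increasing (its derivative in $M$ is $(\ell-2)/\ell^3>0$), and at $M=4.9\times10^9$, where $\ell<22.32$, it exceeds $9.8\times10^6$. Thus $M/\ell^2>9.8\times10^6$ always.

**Lemma 1.** There is a prime $p$ such that $m:=p-M-1$ satisfies $m\ge30$ and $m+1\le X$.

*Proof.* Apply (D) with $x=M+30$. The prime found satisfies $p\ge M+31$, so $m\ge30$. Also, since $\log(M+30)\ge\ell$,
$$m+1=p-M\le 30+\frac{M+30}{5000\,\ell^2}.$$
This is at most $X=\frac M{4900\ell^2}$ provided that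
$$\frac M{\ell^2}\left(\frac1{4900}-\frac1{5000}\right)\ge30+\frac{30}{5000\,\ell^2}.$$
The left side exceeds $9.8\times10^6\cdot\frac{100}{4900\cdot5000}=40$, and the right side is less than $31$. $\square$

Fix such $p$ and $m$. Since $m+1\le X$ is far below $M/2$, the fold of $[m+1,M]$ is defined.

## A sieve for the exchange positions

**Lemma 2.** Let $p,m$ be as in Lemma 1. Let $y$ be odd with $3\le y\le m$, and let $Z$ be a positive integer with $Z\le X^3$, where $3\nmid Z$ if $3\mid y$. Then there are more than $m$ odd integers $o$ with $m+1<o<M$ and $o\ne\frac{p\pm1}2$ such that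

1. (i) $\gcd(o,Z)=1$;
2. (ii) $\gcd\big(y,(o-1)(o+1)(p-o)\big)=1$;
3. (iii) $3\mid o\iff3\mid y$.

Here $Z$ stands for the product of the future block neighbours of $o$. Property (iii) is recorded because column $0$ will contain the label $3$.

**Step 1: translate into residue classes.** The purpose is to replace (i)–(iii) by conditions at single primes. I claim it is enough that the following hold.

- $o$ is odd.
- $3\mid o$ if $3\mid y$, and $3\nmid o$ otherwise.
- For each prime $r\ge5$: $o\not\equiv1,-1,p\pmod r$ if $r\mid y$, and $o\not\equiv0\pmod r$ if $r\mid Z$.

Indeed (iii) is the second condition. For (i) and (ii) no prime may divide both entries of the gcd. The prime $2$ divides neither $o$ nor $y$. At the prime $3$: if $3\mid y$ then $3\mid o$, so $3\nmid(o-1)(o+1)$, and $3\nmid p-o$ because $3\nmid p$; also $3\nmid Z$ by hypothesis. If $3\nmid y$ then $3\nmid o$, and both gcds are free of $3$. At primes $r\ge5$ the third condition says exactly what is needed.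

For $r\ge5$ let $\rho(r)$ be the number of excluded classes modulo $r$. Then
$$\rho(r)\le3\cdot[r\mid y]+[r\mid Z]\le4,$$
where $[\,\cdot\,]$ is $1$ if the statement holds and $0$ otherwise. Call $o$ admissible if it satisfies the three conditions.

**Step 2: a lower bound for the number of admissible $o$.** We treat a finite set of primes exactly, by the Chinese remainder theorem, and the other primes by a union bound. Let $E$ be a finite set of primes containing $2,3,5$, and put $W=\prod_{r\in E}r$. Let $V$ be the number of residue classes modulo $W$ allowed by the conditions at the primes of $E$. Let $I=[m+2,M-1]$; it contains $|I|=M-m-2\ge0.999M$ integers. Let $N=\lfloor|I|/W\rfloor$.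

The first $NW$ integers of $I$ contain exactly $NV$ integers satisfying the conditions at $E$, and these form $V$ arithmetic progressions of $N$ terms with difference $W$. Take a prime $r\notin E$. Then $r\nmid W$, so any $r$ consecutive terms of a progression lie in distinct classes modulo $r$, and each class contains at most $\frac Nr+1$ terms of the progression. Removing the excluded classes for all $r\notin E$ removes at most $V\sum_{r\notin E}\rho(r)\left(\frac Nr+1\right)$ integers. (The sum is finite because $\rho(r)>0$ only if $r\mid yZ$.) Hence the number of admissible $o\in I$ is at least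
$$V\big(N(1-S)-K\big),\qquad S=\sum_{r\notin E}\frac{\rho(r)}r,\quad K=\sum_{r\notin E}\rho(r).\tag{1}$$

**Step 3: a lower bound for the density $V/W$.** Let $\kappa$ be the number of primes $r\ge5$ in $E$. The prime $2$ allows $\frac12$ of the classes, and the prime $3$ allows at least $\frac13$. The $i$-th smallest prime $\ge5$ in $E$ is at least $2i+3$, because it is at least the $i$-th odd number from $5$ on. It allows a fraction at least $1-\frac4r\ge1-\frac4{2i+3}=\frac{2i-1}{2i+3}$. The product telescopes: the numerators are $1,3,\dots,2\kappa-1$, the denominators $5,7,\dots,2\kappa+3$, so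
$$\frac VW\ge\frac12\cdot\frac13\prod_{i=1}^{\kappa}\frac{2i-1}{2i+3}=\frac16\cdot\frac{1\cdot3}{(2\kappa+1)(2\kappa+3)}=\frac1{2(2\kappa+1)(2\kappa+3)}.\tag{2}$$

**Step 4: reduce the lemma to a claim about $E$.** We say what $E$ must achieve.

**Claim.** $E$ can be chosen so that $N(1-S)-K\ge0.05N$, $N\ge1000$ and $\frac VW\ge\frac1{3\ell^2}$.

Suppose this is so. Since $|I|<(N+1)W$, we have $NW\ge\frac N{N+1}|I|\ge\frac{1000}{1001}\cdot0.999M\ge0.99M$. By (1) the number of admissible $o\in I$ is at least
$$0.05\,NV=0.05\,NW\cdot\frac VW\ge0.05\cdot0.99M\cdot\frac1{3\ell^2}=0.0165\,\frac M{\ell^2}.$$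
Discarding $\frac{p\pm1}2$ loses at most $2$. On the other hand $m<X<0.00021\,\frac M{\ell^2}$, and $\frac M{\ell^2}>9.8\times10^6$, so more than $m$ values of $o$ remain. All of them satisfy $m+1<o<M$. This also explains the shape of $X$: the sieve leaves a constant times $M/\ell^2$ candidates, and (D) provides $m$ of that order with a much smaller constant.

It remains to prove the claim. There is a tension: $E$ should contain the troublesome primes, so that $S<1$, but $W$ must stay well below $M$. For moderate $\ell$ we put the primes dividing $y$ in $E$; they are the ones that exclude several classes, and their product is at most $y\le m<X$. The primes dividing $Z$ are left to the union bound. As $\ell$ grows, the resulting bound for $S$ is a sum of $1/q$ over a growing range, and eventually it passes $1$. So for large $\ell$ we take all primes up to a multiple of $\ell$ instead.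

**Step 5: the claim for $\ell<300$.** Let $E=\{2,3,5,7,11\}\cup\{r:r\mid y\}$.

*The size of $N$.* The primes $\ge13$ dividing $y$ have product at most $y$, so $W\le2310\,y\le2310\,m$. Hence, using $m<X$,
$$N\ge\frac{M-m-2}{2310\,m}-1\ge\frac M{2310\,m}-2\ge\frac{4900}{2310}\ell^2-2.$$
So $N\ge1052$ always (as $\ell>22.3$), and $N\ge21210$ if $\ell\ge100$.

*A general bound for $S$ and $K$.* The primes outside $E$ with $\rho(r)>0$ are primes $r\ge13$ with $r\mid Z$ and $r\nmid y$; they have $\rho(r)=1$. Call them $r_1<\dots<r_h$. Suppose that $R$ satisfies $\theta(R)-\log2310>3\log X$, that is, $\prod_{13\le q\le R}q>X^3\ge Z$. The $i$-th prime $r_i$ is at least the $i$-th prime that is $\ge13$. If $h$ were at least the number of primes in $[13,R]$, then $Z\ge r_1\cdots r_h\ge\prod_{13\le q\le R}q>Z$, a contradiction. So $h$ is smaller than that number, and comparing term by term,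
$$S=\sum_{i=1}^h\frac1{r_i}\le\sum_{13\le q\le R}\frac1q,\qquad K=h\le\#\{\text{odd integers in }[13,R]\}.$$

*Numbers.* We have $3\log X=3(\ell-\log4900-2\log\ell)$, which is increasing in $\ell$ for $\ell>2$. Also $\log4900>8.496$, $\log2310<7.746$ and $\sum_{q\le11}\frac1q>1.26709$.

Let $\ell<100$. Then $3\log X+\log2310<3(100-8.496-9.210)+7.746<254.7$. Take $R=310$, where $5.7365<\log310<5.7366$. By (RS), $\theta(310)>310\left(1-\frac1{5.7365}\right)>255.9$, so $R$ is large enough. Again by (RS), with $\log\log310<1.7469$, $B<0.2615$ and $\frac1{2\log^2310}<0.0152$,
$$S<1.7469+0.2615+0.0152-1.2670<0.757.$$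
The odd integers $13,15,\dots,309$ number $149$, so $K\le149$. Hence $N(1-S)-K\ge0.243N-149\ge0.1N$, since $0.143\cdot1052>150$.

Let $100\le\ell<300$. Then $3\log X+\log2310<3(300-8.496-11.407)+7.746<848.1$. Take $R=920$, where $2\log920>13.648$. By (RS), $\theta(920)>920\left(1-\frac1{13.648}\right)>852$. With $\log\log920<1.9206$ and $\frac1{2\log^2920}<0.0108$,
$$S<1.9206+0.2615+0.0108-1.2670<0.926.$$
The odd integers $13,\dots,919$ number $454$, so $K\le454$. Hence $N(1-S)-K\ge0.074N-454\ge0.05N$, since $0.024\cdot21210>509$.

*The density.* $E$ contains $5,7,11$ and the primes $\ge13$ dividing $y$, and $y<M$, so $\kappa\le3+\frac{\log y}{\log13}\le3+\frac\ell{2.56}$. Thus $2\kappa+3\le9+0.782\,\ell\le1.19\,\ell$, because $9<0.408\cdot22.3$. By (2),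
$$\frac VW\ge\frac1{2(2\kappa+3)^2}\ge\frac1{2(1.19)^2\ell^2}\ge\frac1{3\ell^2}.$$

**Step 6: the claim for $\ell\ge300$.** Let $T=0.9\,\ell\ge270$ and let $E$ be the set of all primes $\le T$.

*The size of $N$.* By (RS), $W=e^{\theta(T)}<e^{1.01624\cdot0.9\ell}<e^{0.915\ell}$. So $N\ge0.999\,e^{0.085\ell}-1\ge0.99\,e^{0.085\ell}>10^{10}$, since $0.085\ell\ge25.5$.

*The size of $K$.* If $h$ primes $>T$ divide an integer $A$, then $T^h\le A$. Since $y\le M$ and $Z\le X^3\le M^3$, at most $\frac\ell{\log T}$ primes $>T$ divide $y$, and at most $\frac{3\ell}{\log T}$ divide $Z$. Hence $K\le3\cdot\frac\ell{\log T}+\frac{3\ell}{\log T}=\frac{6\ell}{\log T}<1.08\,\ell$, because $\log T\ge\log270>5.598$.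

*The size of $S$.* Let $r_1<\dots<r_h$ be primes $>T$. They are odd, so $r_i\ge T+2(i-1)$, and
$$\sum_{i=1}^h\frac1{r_i}\le\frac1T+\int_0^h\frac{dt}{T+2t}=\frac1T+\frac12\log\left(1+\frac{2h}T\right).$$
For the primes dividing $y$ we have $\frac{2h}T\le\frac{2\ell}{T\log T}=\frac2{0.9\log T}\le\frac{2.2223}{5.598}<0.3971$. For those dividing $Z$ the bound is three times as large, $\frac{2h}T<1.1913$. The first kind counts with weight $3$, the second with weight $1$:
$$S\le\frac4{270}+\frac32\log1.3971+\frac12\log2.1913<0.0149+0.502+0.3923<0.91.$$
Hence $N(1-S)-K\ge0.09N-1.08\,\ell\ge0.05N$. The last inequality needs $N\ge27\ell$, which holds at $\ell=300$, where $N>10^{10}$; it holds beyond because $e^{0.085\ell}/\ell$ is increasing for $\ell>12$.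

*The density.* The largest prime of $E$ is at least $2\kappa+3$ and at most $T$. So $2\kappa+3\le T$, and (2) gives $\frac VW\ge\frac1{2T^2}=\frac1{1.62\,\ell^2}\ge\frac1{3\ell^2}$.

This proves the claim and Lemma 2. $\square$

## Odd $n$: assembling the labeling without $e$

We now prove the first sentence of Theorem 2. Let $n\ge2.468\times10^9$ be odd, $M=2n+1\ge4.9\times10^9$, and take $p,m$ from Lemma 1. As $p$ and $M$ are odd, $m$ is odd, so $m\ge31$. Put $k=\frac{m-3}2$, and fix an even $e\in[2,2n]$.

**Step 1: the small even labels.** The block needs one even label per column, so we select $k$ of the $\frac{m-1}2=k+1$ small even numbers. Let $e_0=e$ if $e\le m-1$, and $e_0=8$ if $e\ge m+1$. In the second case position $e$ of the fold will have to be refilled, and $8$ will do this, since it is coprime to every odd number. Let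
$$\mathcal Z=\{2,4,\dots,m-1\}\setminus\{e_0\},\qquad|\mathcal Z|=k.$$
Let $a$ be the number of multiples of $3$ in $\mathcal Z$; these are multiples of $6$ up to $m-1$, so $a\le\frac{m-1}6$. Order $\mathcal Z$ as $z_1,\dots,z_k$ so that

- $3\nmid z_1$;
- $z_2,\dots,z_{a+1}$ are the multiples of $3$;
- $z_k\in\{2,4\}$.

This is possible: at least one of $2,4$ is in $\mathcal Z$, and there are $k-a\ge\frac{m-3}2-\frac{m-1}6=\frac{m-4}3\ge9$ non-multiples of $3$ to fill indices $1$ and $a+2,\dots,k$. Put $z_0=1$ and $z_{k+1}=m+1$.

The first condition is for column $0$, which holds the label $3$. The last is for the joint with the fold: $z_k$ will meet $M$, which is odd but otherwise unknown, and a power of $2$ is safe.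

**Step 2: the small odd labels.** We order them so that Lemma 2 applies at the prime $3$. The set $\{5,7,\dots,m\}$ has $k$ elements. Order them as $y_1,\dots,y_k$ so that all multiples of $3$ have index in $[a+3,k-1]$. The multiples are $6t+3$ with $1\le t\le\frac{m-3}6$, so there are at most $\frac{m-3}6$ of them. The available indices number $k-a-3\ge\frac{m-4}3-3=\frac{m-13}3$, and $\frac{m-13}3\ge\frac{m-3}6$ because $m\ge23$.

**Step 3: the exchange partners.** Let $Z_j=z_{j-1}z_jz_{j+1}$ for $1\le j\le k$. Then $Z_j\le(m+1)^3\le X^3$. If $3\mid y_j$, then $a+3\le j\le k-1$, so $j-1,j,j+1$ all lie in $[a+2,k]$, where no $z$ is a multiple of $3$; hence $3\nmid Z_j$. Thus Lemma 2 applies to each pair $(y_j,Z_j)$. It offers more than $m>k$ choices each time, so we can pick successively distinct $o_1,\dots,o_k$, where $o_j$ satisfies (i)–(iii) for $y=y_j$, $Z=Z_j$.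

**Step 4: the labeling.** Number the columns $0,1,\dots,n-1$, with column $c$ the rung $v_cu_c$ and indices modulo $n$.

- *Column $0$* carries $1$ and $3$; the rows are chosen in Step 5.
- *Column $j$, $1\le j\le k$,* carries $z_j,o_j$, with $z_j$ in row $v$ for odd $j$ and in row $u$ for even $j$.
- *Columns $k+1,\dots,n-1$* carry the fold, beginning with $\{m+1,M\}$ and ending with $\left\{\frac{p-1}2,\frac{p+1}2\right\}$. The row $m+1,m+2,\dots$ is placed in the row of $o_k$, and the row $M,M-1,\dots$ in the row of $z_k$. Position $x$ gets label $x$, except that position $o_j$ gets label $y_j$ and, if $e\ge m+1$, position $e$ gets label $8$.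

The number of columns is right: $1+\frac{m-3}2+\frac{M-m}2=\frac{M-1}2=n$. The labels are right too. The odd labels are $1,3$, the $y_j$ (these are $5,\dots,m$), the $o_j$, and the odd numbers of $[m+1,M]$ that are not among the $o_j$. Together these are all odd numbers up to $M$, once each. The even labels are $\mathcal Z$ and the even numbers of $[m+1,M]$, with $e$ replaced by $8$ if $e\ge m+1$. In either case these are all even numbers up to $2n$ except $e$. So each element of $\{1,\dots,M\}\setminus\{e\}$ is used exactly once.

**Step 5: all edges are coprime.** We go around the ring.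

*Inside columns $1,\dots,k$.* The rows of the $z$'s alternate, so the edges are $z_jo_j$, $z_jo_{j+1}$ and $o_jz_{j+1}$. They are coprime because $\gcd(o_j,Z_j)=1$ for every $j$.

*Between columns $k$ and $k+1$.* In one row $o_k$ meets position $m+1$. If its label is $m+1$, the pair is coprime because $m+1=z_{k+1}$ divides $Z_k$. If its label is $8$ (when $e=m+1$), the pair is coprime because $o_k$ is odd. In the other row $z_k\in\{2,4\}$ meets position $M$, which keeps its label because $o_j<M$ and $e$ is even; and $M$ is odd.

*Inside the fold.* Each edge joins an even position $x$ and an odd position $w$. The label at $x$ is $x$ or $8$, and the label at $w$ is odd. If the label at $x$ is $8$, the edge is fine. If the labels are $x$ and $w$, they are coprime by property 2 of the fold. Otherwise $w=o_j$ carries $y_j$ and $x$ carries $x$. By property 4 of the fold, $x\in\{o_j-1,o_j+1,p-o_j\}$, so $\gcd(x,y_j)=1$ by (ii).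

*At column $0$.* Edges at the label $1$ are fine, including the rung $1\text{–}3$. In column $1$ neither label is divisible by $3$: we have $3\nmid z_1$, and $3\nmid y_1$ (index $1$ is less than $a+3$), so $3\nmid o_1$ by (iii). In column $n-1$ the positions are $\frac{p-1}2,\frac{p+1}2$; neither is an $o_j$, so the labels are these two consecutive integers, with the even one possibly replaced by $8$. At most one of the labels is divisible by $3$. Choose the row of the label $3$ so that its neighbour in column $n-1$ is not divisible by $3$.

This completes the proof of Theorem 2. In particular, $2n+1$ labels suffice for every odd $n\ge2.468\times10^9$, and by the parity argument they are needed. With the verified range $n<2.468\times10^9$ this proves Theorem 1. $\blacksquare$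

## Even $n$: closing the ring with perfect alternation

For even $n$ we use all of $1,\dots,2n$. There are now exactly $n$ even labels, so every column must hold one even and one odd label; there can be no special column $\{1,3\}$ to absorb the closing edges. The end of the fold must meet the beginning of the block directly. We handle this with powers of $2$ in the first two columns, which free the constraint on $o_1$ for use at the closing edge. The label $1$ is spent at the other joint.

**Proof of Theorem 3.** Let $n\ge2.468\times10^9$ be even, $M=2n$, and $p,m$ from Lemma 1. Now $m=p-M-1$ is even and $m\ge30$. Put $k=\frac m2$.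

**Step 1: orderings.** Order $\{2,4,\dots,m\}$ as $z_1,\dots,z_k$ with $z_1=4$, $z_2=8$, $z_k=2$, and with the $a=\lfloor m/6\rfloor$ multiples of $3$ at indices $3,\dots,a+2$. This fits, because $a+2\le\frac m6+2<\frac m2=k$.

Order the $k-1$ numbers $\{3,5,\dots,m-1\}$ as $y_1,\dots,y_{k-1}$ with all multiples of $3$ at indices in $[a+4,k-1]$. The multiples are $6t+3$ with $0\le t\le\frac{m-4}6$, so there are at most $\frac{m+2}6$ of them. The available indices number $k-a-4\ge\frac m3-4\ge\frac{m+2}6$, because $m\ge26$.

**Step 2: exchange partners.** Let $a'$ be the even one and $a''$ the odd one of $\frac{p-1}2,\frac{p+1}2$. Put $Z_1=a'$, and $Z_j=z_{j-1}z_jz_{j+1}$ for $2\le j\le k-1$. We check the hypotheses of Lemma 2 for $(y_j,Z_j)$.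

For $j\ge2$, $Z_j\le m^3\le X^3$. For $j=1$, $Z_1\le\frac{p+1}2=\frac{M+m+2}2<M$, and we need $M\le X^3$, that is, $M^2\ge(4900\,\ell^2)^3$. At $M=4.9\times10^9$ the left side is at least $2.40\times10^{19}$ and the right side is less than $1.46\times10^{19}$. For larger $M$ the inequality persists, since $M^2/\ell^6$ is increasing for $\ell>3$. Finally, if $3\mid y_j$, then $a+4\le j\le k-1$, so $j\ge2$ and the indices $j-1,j,j+1$ lie in $[a+3,k]$, where no $z$ is a multiple of $3$. Hence $3\nmid Z_j$.

Lemma 2 offers more than $m>k$ choices each time, so we obtain distinct $o_1,\dots,o_{k-1}$ satisfying (i)–(iii) for $y_j,Z_j$. Put $o_k=1$.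

**Step 3: the labeling.** Columns $1,\dots,k$ carry $z_j,o_j$, with $z_j$ in row $v$ exactly when $j$ is odd. Columns $k+1,\dots,n$ carry the fold, beginning with $\{m+1,M\}$, where $m+1$ is in the row of $z_k=2$ and $M$ is in the row of $o_k=1$. Position $x$ gets label $x$, except that position $o_j$ gets label $y_j$ for $j\le k-1$. There are $\frac m2+\frac{M-m}2=n$ columns. The small evens are $z_1,\dots,z_k$; the small odds are $o_k=1$ and $y_1,\dots,y_{k-1}$; and the numbers of $[m+1,M]$ are used once each, the $o_j$ in the block and the others in the fold. So the labels are exactly $1,\dots,2n$.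

**Step 4: all edges are coprime.**

*Inside columns $1,\dots,k$.* The edges are $z_jo_j$, $z_jo_{j+1}$, $o_jz_{j+1}$. For $2\le j\le k-1$ all edges at $o_j$ are covered by $\gcd(o_j,Z_j)=1$. The label $o_1$ is odd and meets $z_1=4$ and $z_2=8$. The label $o_k=1$ is coprime to everything.

*Inside the fold.* Each edge joins an even position, carrying its own number $x$, to an odd position $w$. If $w$ carries $w$, property 2 of the fold applies. If $w=o_j$ carries $y_j$, then $x\in\{o_j-1,o_j+1,p-o_j\}$ by property 4, and (ii) applies.

*Between columns $k$ and $k+1$.* Here $2$ meets $m+1$, which is odd because $m$ is even; and $m+1$ keeps its label because $o_j>m+1$. In the other row $1$ meets $M$.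

*Between columns $n$ and $1$.* We need to know which row holds which number. Along columns $1,\dots,k$ the even label alternates between the rows, starting in row $v$. In column $k+1$ the even position is $M$, which lies in the row opposite to $z_k$, so the alternation continues. Inside the fold it continues because each row runs through consecutive integers. So the even label of column $c$ is in row $v$ exactly when $c$ is odd. Since $n$ is even, column $n$ has $a'$ in row $u$ and $a''$ in row $v$. Both keep their labels because $o_j\ne\frac{p\pm1}2$. Column $1$ has $z_1=4$ in row $v$ and $o_1$ in row $u$. The closing edges are therefore $\{a'',4\}$, coprime because $a''$ is odd, and $\{a',o_1\}$, coprime because $\gcd(o_1,Z_1)=1$ with $Z_1=a'$. $\blacksquare$
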